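# Full crossed products and closed images in $\operatorname{Out} M$

## 1. Compact groups and discrete abelian groups

Let an amenable locally compact second countable (lcsc) group $G$ act on a full factor $M$, strongly continuously, so that no $\alpha_g$ with $g\ne e$ is inner. Suppose that the crossed product $M\rtimes_\alpha G$ is full as well. Must the image of $G$ in $\operatorname{Out}M=\operatorname{Aut}M/\operatorname{Inn}M$ be closed? The source of the question is Amine Marrakchi and Stefaan Vaes, "Spectral gap and strict outerness for actions of locally compact groups on full factors", arXiv:2201.01055 (2022).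

If $G$ is compact there is nothing to do. The map $G\to\operatorname{Out}M$ is continuous, and $\operatorname{Out}M$ is Hausdorff when $M$ is full (see (T3) below), so the image is compact, hence closed. At the other extreme, when $G$ is discrete and abelian, the answer is also yes, with a short proof that uses both fullness hypotheses. We fix the vocabulary, give that proof, and then look for the line that needs discreteness.

**Conventions.** All factors have separable predual. For $\psi\in M_*$ and $a\in M$ put $(a\psi)(x)=\psi(xa)$ and $(\psi a)(x)=\psi(ax)$. For a faithful normal state $\varphi$, the norm $\|x\|^\sharp_\varphi=\varphi(x^*x+xx^*)^{1/2}$ gives the $*$-strong topology on bounded sets. If $M$ is a II$_1$ factor with trace $\tau$, we may use $\|x\|_2=\tau(x^*x)^{1/2}$ instead.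

**Definition (full).** A factor $M$ is full if every bounded centralizing sequence $(a_n)$ in $M$, meaning $\|a_n\psi-\psi a_n\|\to0$ for all $\psi\in M_*$, satisfies $a_n-t_n1\to0$ $*$-strongly for some bounded sequence $t_n\in\mathbb C$.

For example, the hyperfinite II$_1$ factor $\overline\bigotimes_{n}M_2(\mathbb C)$ is not full. Let $u_n$ be $\operatorname{diag}(1,-1)$ in the $n$-th tensor factor. It commutes with the first $n-1$ factors, so $\|[u_n,y]\|_2\to0$ for all $y$ by density. For $\psi=\tau(\,\cdot\,y)$ we have $\|u_n\psi-\psi u_n\|=\|[u_n,y]\|_1\to0$, and such $\psi$ are dense in the predual. But $\tau(u_n)=0$ and $\|u_n\|_2=1$. Lemma 2 below shows that $L(\mathbb F_2)$ is full.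

**Definition (topologies).** $\operatorname{Aut}M$ carries the $u$-topology: $\theta_n\to\theta$ iff $\|\psi\circ\theta_n-\psi\circ\theta\|\to0$ for all $\psi\in M_*$. $\operatorname{Out}M$ carries the quotient topology. An action $\alpha$ is strongly continuous if $g\mapsto\alpha_g\in\operatorname{Aut}M$ is continuous, and outer if $\alpha_g\notin\operatorname{Inn}M$ for $g\ne e$.

We use the following facts.

* **(T1)** $\operatorname{Aut}M$ is a Polish group. If $\theta_n\to\theta$, and $(x_n)$ is bounded with $x_n\to0$ $*$-strongly, then $\theta_n(x_n)\to0$ $*$-strongly, because $\varphi(\theta_n(x_n^*x_n))\le\|\varphi\circ\theta_n-\varphi\circ\theta\|\,\|x_n\|^2+\varphi(\theta(x_n^*x_n))$, and the same for $x_nx_n^*$. Also $\theta_n(x)\to\theta(x)$ $*$-strongly for each $x$: expand $\varphi(|\theta_n(x)-\theta(x)|^2)$ and use $\varphi\circ\theta_n(x^*x)\to\varphi\circ\theta(x^*x)$ and $\theta_n(x)\to\theta(x)$ $\sigma$-weakly.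
* **(T2)** For a unitary $z$ we have $\psi\circ\operatorname{Ad}(z)=z^*\psi z$. So $\operatorname{Ad}(z_n)\to\mathrm{id}$ iff $\|z_n\psi-\psi z_n\|\to0$ for all $\psi$. If $u_n\to u$ $*$-strongly (unitaries), then $\operatorname{Ad}(u_n)\to\operatorname{Ad}(u)$.
* **(T3)** Let $M$ be full. If $\operatorname{Ad}(z_n)\to\mathrm{id}$, then by (T2) $(z_n)$ is centralizing, so $z_n-t_n\to0$ $*$-strongly; then $|t_n|\to1$, and we may take $t_n=\varphi(z_n)$. So the continuous injection of the Polish group $\mathcal U(M)/\mathbb T$ onto $\operatorname{Inn}M$ is a homeomorphism. A Polish subgroup of a Polish group is closed, so $\operatorname{Inn}M$ is closed in $\operatorname{Aut}M$ (Connes, *Almost periodic states and factors of type III$_1$*, J. Funct. Anal. 1974), and $\operatorname{Out}M$ is Polish.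
* **(T4)** A continuous injective homomorphism $j:G\to H$ of Polish groups has closed image iff it is a homeomorphism onto its image, that is, iff $j(g_n)\to1$ implies $g_n\to e$. One direction is the open mapping theorem, the other is that Polish subgroups are closed.
* **(T5)** The quotient map $\operatorname{Aut}M\to\operatorname{Out}M$ is open and $\operatorname{Aut}M$ is first countable. So if $[\theta_n]\to1$, there are $u_n\in\mathcal U(M)$ with $\operatorname{Ad}(u_n)\theta_n\to\mathrm{id}$.
* **(T6)** If $M$ is a II$_1$ factor, $\theta_n\to\theta$ iff $\|\theta_n(x)-\theta(x)\|_2\to0$ for all $x$ in a $\|\cdot\|_2$-dense set. Indeed for $\psi=\tau(\,\cdot\,y)$, $\|\psi\circ\theta_n^{-1}-\psi\circ\theta^{-1}\|=\|\theta_n(y)-\theta(y)\|_1\le\|\theta_n(y)-\theta(y)\|_2$, and $\operatorname{Aut}M$ is a topological group. The converse is (T1).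

The crossed product $P=M\rtimes_\alpha G$ is generated by a copy of $M$ and unitaries $\lambda_g$ with $\lambda_gx\lambda_g^*=\alpha_g(x)$; a concrete model is given in Section 5. For abelian $G$, written additively with pairing $\langle g,\chi\rangle\in\mathbb T$, the dual action $\widehat\alpha$ of $\widehat G$ on $P$ fixes $M$ and sends $\lambda_h\mapsto\langle-h,\chi\rangle\lambda_h$.

Three known results may be quoted.

* **(Q1)** (Marrakchi–Vaes) If an lcsc group $G$ acts outerly on a full factor $M$, the action is strictly outer, $M'\cap(M\rtimes_\alpha G)=\mathbb C1$. If moreover the image of $G$ in $\operatorname{Out}M$ is closed, then $M\rtimes_\alpha G$ is full.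
* **(Q2)** (Marrakchi) If $G$ is countable and amenable, acts outerly on a factor $M$, and $M\rtimes_\alpha G$ is full, then $M$ is full and the image of $G$ in $\operatorname{Out}M$ is closed.
* **(Q3)** For lcsc $G$, even compact abelian, fullness of $M\rtimes_\alpha G$ for an outer action does not imply fullness of $M$.

By (Q3), fullness of $M$ has to be assumed separately. Now a self-contained argument in the simplest noncompact case.

**Proposition 1.** Let $G$ be a countable discrete abelian group with an outer action $\alpha$ on a full II$_1$ factor $M$ such that $P=M\rtimes_\alpha G$ is full. Then the image of $G$ in $\operatorname{Out}M$ is closed.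

*Proof.* Here $P$ is a II$_1$ factor whose trace satisfies $\tau(x\lambda_g)=0$ for $x\in M$, $g\ne0$. Suppose the image is not closed. By (T4), after passing to a subsequence, there are $g_n\ne0$ with $[\alpha_{g_n}]\to1$. By (T5) choose $u_n\in\mathcal U(M)$ with $\theta_n=\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$.

**Step 1.** *We measure how far $u_n$ is from being $\alpha$-invariant.* Put $z_n(h)=\alpha_h(u_n)u_n^*$. Since $G$ is abelian, $\operatorname{Ad}(z_n(h))=\alpha_h\theta_n\alpha_h^{-1}\theta_n^{-1}\to\mathrm{id}$. Fullness of $M$ gives $z_n(h)-f_n(h)\to0$ in $\|\cdot\|_2$ with $f_n(h)=\tau(z_n(h))$, so $|f_n(h)|\to1$. From $z_n(h+k)=\alpha_h(z_n(k))z_n(h)$ we get $f_n(h+k)-f_n(h)f_n(k)\to0$. As $G$ is countable, a subsequence of $f_n$ converges pointwise, and the limit is a character $\chi$ of $G$.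

**Step 2.** *We transfer this to $P$.* Let $v_n=u_n\lambda_{g_n}\in P$. Then $v_nxv_n^*=\theta_n(x)\to x$ for $x\in M$, and $v_n\lambda_hv_n^*=u_n\alpha_h(u_n^*)\lambda_h=z_n(h)^*\lambda_h\to\langle-h,\chi\rangle\lambda_h$. By (T6), $\operatorname{Ad}(v_n)\to\widehat\alpha_\chi$ in $\operatorname{Aut}P$.

**Step 3.** *We use fullness of $P$.* $\operatorname{Inn}P$ is closed, so $\widehat\alpha_\chi=\operatorname{Ad}(v)$ with $v\in M'\cap P=\mathbb C$ by (Q1). Hence $\chi=0$ and $\operatorname{Ad}(v_n)\to\mathrm{id}$, so $\|v_n-\tau(v_n)\|_2\to0$. But $\tau(v_n)=0$ because $g_n\ne0$, and $\|v_n\|_2=1$. This is a contradiction. $\square$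

What changes for general abelian $G$? Steps 2 and 3 have versions for lcsc $G$ and any full $M$ (Proposition 7). The sentence that breaks is the end of Step 1. The functions $f_n$ will still be close to characters $\chi_n\in\widehat G$, uniformly on compact sets, but we took a limit of them, and this is possible only because the dual of a discrete group is compact. If $\chi_n$ runs off to infinity in $\widehat G$, then $v_n\lambda_hv_n^*\approx\langle-h,\chi_n\rangle\lambda_h$ and $\operatorname{Ad}(v_n)$ need not converge. So a counterexample must have $g_n$ going to infinity in $G$ and $\chi_n$ going to infinity in $\widehat G$. The cheapest way to have room for both is $G=\mathbb Z\times\mathbb T$, with $g_n$ in the $\mathbb Z$ direction and $\chi_n$ in $\widehat{\mathbb T}=\mathbb Z$. This works, and the answer to the question is **no**.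

## 2. Spectral gap in $L(\mathbb F_2)*C$

Recall the tracial free product $N=B*C$: it is generated by $B$ and $C$ and has a faithful normal trace $\tau$ for which every reduced word, that is, every product of letters taken alternately from $B\ominus\mathbb C$ and $C\ominus\mathbb C$ (elements of trace zero), has trace zero.

**Lemma 2.** (a) Let $C$ be a tracial von Neumann algebra with separable predual, $\mathbb F_2=\langle a,b\rangle$, and $N=L(\mathbb F_2)*C$ ($C=\mathbb C$ allowed). There is $\kappa>0$ with
$$\|w-\tau(w)\|_2^2\le\kappa\sum_{c=a,b}\|u_cw-wu_c\|_2^2\qquad(w\in N).\tag{1}$$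
In particular $N$ is a full II$_1$ factor.
(b) If $M$ is full, so is $M\overline\otimes B(\ell^2)$.

*Proof of (a).* Put $B=L(\mathbb F_2)$ and let $\pi(g)\xi=u_g\xi u_g^*$ be the conjugation representation of $\mathbb F_2$ on $L^2(N)\ominus\mathbb C$. We show that it is weakly contained in the regular representation.

**Step 1.** *The part orthogonal to $L^2(B)$.* Let $\mathcal K$ be the closed span of the reduced words that begin and end in $C\ominus\mathbb C$. For $k,k'\in\mathcal K$ such words (linear combinations thereof),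
$$\langle u_{g'}k'u_{h'},u_gku_h\rangle=\tau\big(k^*u_{g^{-1}g'}k'u_{h'h^{-1}}\big).$$
If $g\neq g'$, then $u_{g^{-1}g'}\in B\ominus\mathbb C$, and $k^*u_{g^{-1}g'}k'$, followed by $u_{h'h^{-1}}$ if $h\ne h'$, is a combination of reduced words, so the trace is $0$. If $g=g'$, $h\ne h'$, use $\tau(k^*k'u_{h'h^{-1}})=\tau(k'u_{h'h^{-1}}k^*)=0$. If both agree we get $\tau(k^*k')$. Every reduced word with a letter in $C\ominus\mathbb C$ is a (possibly trivial) letter of $B$, times an element of $\mathcal K$ running from the first to the last $C$-letter, times a letter of $B$. Hence $L^2(N)\ominus L^2(B)\cong L^2(B)\otimes\mathcal K\otimes L^2(B)$ as $B$-$B$-bimodules. There $\pi(g)$ acts as left translation by $g$ on the first factor tensored with a representation on the rest, and by Fell absorption $\pi$ is a multiple of the regular representation.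

**Step 2.** *The part inside $L^2(B)$.* On $L^2(B)\ominus\mathbb C=\ell^2(\mathbb F_2\setminus\{e\})$, $\pi$ is the direct sum of the permutation representations on the conjugacy classes. The stabilizers are centralizers of nontrivial elements, which are cyclic, hence amenable. So these representations are weakly contained in the regular one.

**Step 3.** *The gap.* By Kesten, $T=\frac14(\pi(a)+\pi(a)^*+\pi(b)+\pi(b)^*)$ has norm at most $\frac{\sqrt3}2$ on $L^2(N)\ominus\mathbb C$. For $\xi=w-\tau(w)$,
$$\tfrac14\sum_{c=a,b}\|u_cw-wu_c\|_2^2=\tfrac14\sum_{c=a,b}\|\pi(c)\xi-\xi\|^2=\langle(1-T)\xi,\xi\rangle\ge\Big(1-\frac{\sqrt3}2\Big)\|\xi\|^2,$$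
which is (1).

**Step 4.** *Fullness.* Central elements are scalar by (1), so $N$ is a II$_1$ factor (it is tracial and infinite-dimensional). We record a general fact: if $(a_n)$ is bounded and centralizing in any factor and $y$ is fixed, then
$$[a_n,y]\to0\quad *\text{-strongly}.\tag{2}$$
Indeed $[a_n,y]\psi=\big(a_n(y\psi)-(y\psi)a_n\big)-y\big(a_n\psi-\psi a_n\big)\to0$ in norm, and for positive $\psi$, $\psi(x^*x)=(x\psi)(x^*)\le\|x\|\,\|x\psi\|$, so $[a_n,y]\to0$ strongly. Also $(a_n^*)$ is centralizing, so the same holds for $[a_n^*,y^*]$, which is minus the adjoint of $[a_n,y]$. By (2) with $y=u_a,u_b$ and (1), $\|a_n-\tau(a_n)\|_2\to0$ for every bounded centralizing sequence in $N$.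

*Proof of (b).* Let $(a_n)$ be bounded and centralizing in $M\overline\otimes B(\ell^2)$, $e_{ij}$ the matrix units of $B(\ell^2)$, and $e_{00}a_ne_{00}=b_n\otimes e_{00}$. For $\psi\in M_*$ let $\tilde\psi=\psi\otimes\omega$ with $\omega$ the vector state of the $0$-th basis vector. Then $(b_n\psi-\psi b_n)(x)=(a_n\tilde\psi-\tilde\psi a_n)(x\otimes e_{00})$, so $(b_n)$ is centralizing and $b_n-t_n\to0$ $*$-strongly for some bounded $t_n$. Now
$$a_ne_{j0}-t_ne_{j0}=[a_n,e_{j0}]e_{00}+e_{j0}\big(e_{00}a_ne_{00}-t_ne_{00}\big)\to0\quad\text{strongly}$$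
by (2). So $a_n-t_n\to0$ on every vector supported on one basis vector of $\ell^2$, hence strongly by boundedness. The same applied to $a_n^*$, $\bar t_n$ gives $*$-strong convergence. $\square$

## 3. An action of $\mathbb Z\times\mathbb T$ on $L(\mathbb F_2)$

Let $M=L(\mathbb F_2)$. For $(w,z)\in\mathbb T^2$ let $\tau_{w,z}\in\operatorname{Aut}M$ be given by $u_a\mapsto wu_a$, $u_b\mapsto zu_b$. Fix $c\in\mathbb T$ that is not a root of unity.

First consider $\mathbb Z$ alone, acting by $\alpha_k=\operatorname{Ad}(u_b^k)\circ\tau_{c^k,1}$. Choose $k_n\to\infty$ with $c^{k_n}\to1$ and put $v_n=u_b^{-k_n}\lambda_{k_n}\in M\rtimes\mathbb Z$. Then $v_nxv_n^*=\tau_{c^{k_n},1}(x)\to x$ for $x\in M$, and $v_n$ commutes with $\lambda_k$ since $\alpha_k(u_b)=u_b$. As $v_n$ has trace $0$, it is a nontrivial centralizing sequence, and $M\rtimes\mathbb Z$ is not full, in accordance with Proposition 1. Now enlarge the group by a circle acting by $\tau_{1,z}$. Then $\lambda_zv_n\lambda_z^*=z^{-k_n}v_n$, so this sequence is no longer centralizing: with $g_n=(k_n,1)$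 and $u_n=u_b^{-k_n}$ the associated characters are $(k,z)\mapsto z^{-k_n}$, which leave every compact subset of $\widehat G$. It remains to see that nothing else destroys fullness.

**Theorem 3.** Let $M=L(\mathbb F_2)$ and let $c\in\mathbb T$ be not a root of unity. For $(k,z)\in G=\mathbb Z\times\mathbb T$ put
$$\alpha_{(k,z)}=\operatorname{Ad}(u_b^k)\circ\tau_{c^k,z}.$$
Then $\alpha$ is a strongly continuous outer action of the abelian group $G$ on the full factor $M$, $M\rtimes_\alpha G\cong L(\mathbb F_2)\,\overline\otimes\,B(\ell^2)$ is full, and the image of $G$ in $\operatorname{Out}M$ is not closed.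

*Proof.* **Step 1.** *$\alpha$ is an action.* $\tau$ is a strongly continuous trace-preserving action of $\mathbb T^2$, and $\tau_{w,z}\operatorname{Ad}(u_b^k)\tau_{w,z}^{-1}=\operatorname{Ad}(z^ku_b^k)=\operatorname{Ad}(u_b^k)$. So $\alpha$ is a strongly continuous homomorphism. $M$ is full by Lemma 2(a).

**Step 2.** *$\tau$ is outer.* Suppose $\tau_{w,z}=\operatorname{Ad}(v)$, $v=\sum_gv_gu_g$. From $vu_a=wu_av$ we get $|v_{aga^{-1}}|=|v_g|$ for all $g$. Since $\sum|v_g|^2<\infty$, $v_g\ne0$ forces the orbit of $g$ under conjugation by $a$ to be finite, so $g$ commutes with some $a^n$, $n\ge1$. The centralizer of $a^n$ is $\langle a\rangle$, so $g\in\langle a\rangle$. With $b$ in place of $a$ we get $g\in\langle b\rangle$, so $g=e$. Thus $v$ is scalar and $w=z=1$.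

**Step 3.** *$\alpha$ is outer and its image is not closed.* By Step 2, $(w,z)\mapsto[\tau_{w,z}]$ is a continuous injection of the compact group $\mathbb T^2$ into the Hausdorff group $\operatorname{Out}M$, so it is a homeomorphism onto a closed subgroup. Now $[\alpha_{(k,z)}]=[\tau_{c^k,z}]$, and $c^k\ne1$ for $k\ne0$, so $\alpha$ is outer. Its image corresponds to $\{c^k:k\in\mathbb Z\}\times\mathbb T$, a dense subgroup of $\mathbb T^2$, proper because $\{c^k\}$ is countable. So the image is not closed.

**Step 4.** *We write $M$ itself as a crossed product by $\mathbb Z$.* Put $a_i=b^iab^{-i}$, $i\in\mathbb Z$. Let $F_\infty$ be free on symbols $x_i$, $i\in\mathbb Z$, and let $t$ generate $\mathbb Z$, acting by $x_i\mapsto x_{i+1}$. The homomorphisms $a\mapsto x_0$, $b\mapsto t$ and $x_i\mapsto a_i$, $t\mapsto b$ between $\mathbb F_2$ and $F_\infty\rtimes\mathbb Z$ are inverse to each other. So the $a_i$ freely generate a normal subgroup $F$ (the normal closure of $a$), and $\mathbb F_2=F\rtimes\langle b\rangle$. Let $R=L(F)$, a factor, and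 $\sigma=\operatorname{Ad}(u_b)|_R$. Then $\sigma(u_{a_i})=u_{a_{i+1}}$ and $M=R\rtimes_\sigma\mathbb Z$.

In these terms $\alpha_{(0,z)}=\tau_{1,z}$ fixes $R$ and sends $u_b\mapsto zu_b$, so the circle acts by the dual action of $R\rtimes_\sigma\mathbb Z$ (up to inversion). And $\alpha_{(1,1)}$ fixes $u_b$ and restricts on $R$ to $\psi$ with $\psi(u_{a_i})=c\,u_{a_{i+1}}$.

**Step 5.** *The circle undoes the first $\mathbb Z$.* Let $N_1=M\rtimes\mathbb T$ with canonical unitaries $\lambda_z$, and let $\beta\in\operatorname{Aut}N_1$ extend $\alpha_{(1,1)}$ with $\beta(\lambda_z)=\lambda_z$. Then $M\rtimes_\alpha G\cong N_1\rtimes_\beta\mathbb Z$. Let $e_j=\int\bar z^j\lambda_z\,dz$ be the spectral projections, so that $\lambda_z=\sum_jz^je_j$ and $\sum_je_j=1$. Since $\lambda_zu_b=zu_b\lambda_z$, we have $\lambda_zu_be_j=z^{j+1}u_be_j$, and thus $u_be_ju_b^*=e_{j+1}$ (use $u_b^*$ for the reverse inequality). Hence $e_{ij}=u_b^{i-j}e_j$ satisfy $e_{ij}e_{kl}=u_b^{i-j}e_je_ku_b^{k-l}=\delta_{jk}e_{il}$ and $e_{ij}^*=e_{ji}$: they are matrix units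 with $\sum_je_{jj}=1$. As $R$ commutes with all $\lambda_z$, it commutes with the $e_{j}$.

$N_1$ is the $\sigma$-weakly closed span of the elements $xu_b^j\lambda_z$ with $x\in R$, and
$$e_0\,xu_b^j\lambda_z\,e_0=x\,e_0u_b^je_0=xu_b^je_{-j}e_0=\delta_{j,0}\,xe_0 .$$
So $e_0N_1e_0=Re_0$, and $x\mapsto xe_0$ is an isomorphism $R\cong Re_0$, being normal and nonzero on a factor. Therefore $N_1\cong R\,\overline\otimes\,B(\ell^2(\mathbb Z))$. Since $\beta$ fixes $u_b$ and $\lambda_z$, it fixes all $e_{ij}$, and $\beta(xe_0)=\psi(x)e_0$. So $\beta$ becomes $\psi\otimes\mathrm{id}$ and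
$$M\rtimes_\alpha G\cong(R\rtimes_\psi\mathbb Z)\,\overline\otimes\,B(\ell^2).$$

**Step 6.** *The constant $c$ is invisible on $R$.* Let $\omega\in\operatorname{Aut}R$ be given by $\omega(u_{a_i})=c^iu_{a_i}$; it exists since $F$ is free on the $a_i$. Then $\omega\sigma\omega^{-1}(u_{a_i})=c^{-i}c^{i+1}u_{a_{i+1}}=\psi(u_{a_i})$. So $\psi=\omega\sigma\omega^{-1}$ and $R\rtimes_\psi\mathbb Z\cong R\rtimes_\sigma\mathbb Z=L(\mathbb F_2)$. Hence $M\rtimes_\alpha G\cong L(\mathbb F_2)\,\overline\otimes\,B(\ell^2)$, which is full by Lemma 2. $\square$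

Note the shape of the example for later. We have $M=R\rtimes D$ with $D=\mathbb Z$; the group $G$ acts on $R$ (by $\psi^k$) and multiplies the canonical unitaries of $D$ by scalars; and the crossed product became transparent once we took the crossed products in another order.

## 4. Which abelian groups force a closed image

From here on groups are abelian and additive, and "$g_n\to\infty$" means that $g_n$ eventually leaves every compact set. The discussion after Proposition 1 suggests that trouble needs pairs $(g_n,\chi_n)$ escaping in both $G$ and $\widehat G$. The next theorem makes this exact.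

**Theorem 4.** For an lcsc abelian group $G$ the following are equivalent.

(I) For every strongly continuous outer action of $G$ on a full factor $M$ with separable predual such that $M\rtimes G$ is full, the image of $G$ in $\operatorname{Out}M$ is closed.

(II) Neither of the following holds:

* **(A)** for some prime $p$ there are $g_n\to\infty$ in $G$ and $\chi_n\to\infty$ in $\widehat G$ with $pg_n\to0$ and $p\chi_n\to0$;
* **(B)** for every $m\ge1$, $mG$ is not relatively compact in $G$ and $m\widehat G$ is not relatively compact in $\widehat G$.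

Some groups for which (I) fails:

* $\mathbb R$ and $\mathbb Q_p$, since they are self-dual and multiplication by $m$ is onto, so (B) holds;
* $\mathbb Z\times\mathbb T$, since $mG\supset m\mathbb Z\times0$ and $m\widehat G\supset0\times m\mathbb Z$, so (B) holds;
* every $\mathbb R\times G_0$, since $mG\supset\mathbb R\times 0$ and likewise in the dual, so (B) holds;
* $(\mathbb Z/p)^{(\infty)}\times(\mathbb Z/p)^{\mathbb N}$: it is self-dual and killed by $p$; take $g_n$ and $\chi_n$ to be distinct basis vectors of the discrete summands of $G$ and of $\widehat G$, so (A) holds.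

Some groups for which (I) holds:

* compact $G$ (nothing goes to infinity in $G$, and $G$ is relatively compact) and discrete $G$ (the same for $\widehat G$);
* $\mathbb Z\times(\mathbb Z/2)^{\mathbb N}$: here $2\widehat G=\mathbb T\times0$ is compact, so (B) fails; if $g_n\to\infty$, its $\mathbb Z$-coordinate goes to infinity and so does that of $pg_n$, so (A) fails;
* $(\mathbb Z/2)^{(\infty)}\times(\mathbb Z/3)^{\mathbb N}$: since $6G=0$, (B) fails; if $g_n\to\infty$ and $pg_n\to0$, the $(\mathbb Z/2)^{(\infty)}$-coordinate of $g_n$ goes to infinity and $p$ times it is eventually $0$, so $p=2$; in the dual $(\mathbb Z/2)^{\mathbb N}\times(\mathbb Z/3)^{(\infty)}$ the same reasoning gives $p=3$; so (A) fails.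

Sections 5 and 6 prove (II) $\Rightarrow$ (I); Sections 7 to 9 prove the converse by constructing actions.

## 5. Almost characters and almost invariant unitaries

**A concrete crossed product.** Realize $P=M\rtimes_\alpha G\subset M\,\overline\otimes\,B(L^2G)$ as the von Neumann algebra generated by $\pi(x)=(\alpha_{-s}(x))_s$, $x\in M$, and $\lambda_g=1\otimes\lambda_g$, $(\lambda_gf)(s)=f(s-g)$. Let $m_\chi$ be multiplication by $s\mapsto\langle s,\chi\rangle$ and $(\rho_hf)(s)=f(s+h)$; we also write $m_\chi$ for $1\otimes m_\chi$.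

* **(F1)** $\operatorname{Ad}(\lambda_g)|_P=(\alpha_g\otimes\mathrm{id})|_P$: both send $\pi(x)$ to $(\alpha_{-s+g}(x))_s=\pi(\alpha_g(x))$ and fix $\lambda_h$.
* **(F2)** $\alpha_h\otimes\operatorname{Ad}\rho_h$ fixes $P$ pointwise: it sends $\pi(x)$ to $(\alpha_h\alpha_{-s-h}(x))_s=\pi(x)$, and $\rho_h$ commutes with translations.
* **(F3)** If $\theta\in\operatorname{Aut}M$ commutes with $\alpha$, then $\theta\otimes\mathrm{id}$ restricts to the automorphism of $P$ that extends $\theta$ (that is, $\pi(x)\mapsto\pi(\theta(x))$) and fixes the $\lambda_g$. It depends continuously on $\theta$, because $\theta\mapsto\theta\otimes\mathrm{id}$ is continuous and $P_*$ is a quotient of $(M\overline\otimes B(L^2G))_*$.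
* **(F4)** $\widehat\alpha_\chi=\operatorname{Ad}(m_\chi^*)|_P$ is the dual action: it fixes $\pi(x)$, and $m_\chi^*\lambda_hm_\chi=\langle-h,\chi\rangle\lambda_h$.
* **(F5)** $\pi(M)$, the $\lambda_g$ and the $m_\chi$ generate $M\,\overline\otimes\,B(L^2G)$. Indeed the $\lambda_g$ and $m_\chi$ generate $1\otimes B(L^2G)$; an operator commuting with it is $T\otimes1$; if it commutes with $\pi(M)$, then $T$ commutes with $\alpha_{-s}(x)$ for almost every, hence by continuity every $s$, so $T\in M'$.

We also use the principle that functions $F_j$ on an lcsc group tend to $0$ uniformly on compacts iff $F_j(h_j)\to0$ for all convergent $(h_j)$, along all subsequences.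

**Lemma 5.** Let $H$ be lcsc abelian and $f_j:H\to\mathbb C$ continuous with $|f_j|\to1$ and $f_j(h+k)-f_j(h)f_j(k)\to0$, uniformly on compacts. Then there are $\psi_j\in\widehat H$ with $f_j-\psi_j\to0$ uniformly on compacts.

*Proof.* Take a metric for compact convergence on $C(H)$. It suffices that the distance from $f_j$ to $\widehat H$ tends to $0$; so it suffices that every subsequence has a further subsequence with the asserted property. By the structure theorem, $H$ has an open subgroup $V\cong\mathbb R^a\times U$ with $U$ compact.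

**Step 1.** *The compact part: find one large Fourier coefficient.* Let all errors be at most $\varepsilon$ on $U$, with $\varepsilon\le\frac1{10}$, let $f=f_j|_U$, and use the Haar probability measure. Since $|f(k)f(h-k)-f(h)|\le\varepsilon$, we have $|f*f-f|\le\varepsilon$, so each $t=\hat f(\chi)$ satisfies $|t|\,|t-1|\le\varepsilon$. One of $|t|,|t-1|$ is at least $\frac12$, so $|t|\le2\varepsilon$ or $|t-1|\le2\varepsilon$. If $|\hat f(\chi)|\le2\varepsilon$ for all $\chi$, then $\|f*f\|_2^2=\sum|\hat f|^4\le4\varepsilon^2\|f\|_2^2\le4\varepsilon^2(1+\varepsilon)^2$, while $\|f*f\|_2\ge\|f\|_2-\varepsilon\ge1-2\varepsilon$. For $\varepsilon\le\frac1{10}$ this is impossible. So some $\chi$ has $|\hat f(\chi)-1|\le2\varepsilon$. For $g=f\bar\chi$, integrating $|g(h)g(k)-g(h+k)|\le\varepsilon$ over $k$ gives $|g(h)\int g-\int g|\le\varepsilon$, so $|g(h)-1|\le\varepsilon/(1-2\varepsilon)$ on $U$. Hence $f_j$ is uniformly close to a character on $U$.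

**Step 2.** *A coordinate axis $\mathbb R$: lift to an almost additive function.* From $f_j(0)-f_j(0)^2\to0$ and $|f_j(0)|\to1$ we get $f_j(0)\to1$. For large $j$ write $f_j=|f_j|e^{i\theta_j}$ on $[-4,4]$ with $\theta_j$ continuous and $\theta_j(0)\to0$. On $[-2,2]^2$ the function $\theta_j(h+k)-\theta_j(h)-\theta_j(k)$ is uniformly close to $2\pi\mathbb Z$, and it is close to $0$ at $(0,0)$; by connectedness its supremum $\delta_j$ in absolute value tends to $0$. Let $\theta_j'(h)=\theta_j(h)-h\theta_j(1)$. It has the same additivity error $\delta_j$, and $\theta_j'(1)=0$. Let $\mu_j=\max_{[0,1]}|\theta_j'|$ be attained at $h$. Then $2\mu_j\le|\theta_j'(2h)|+\delta_j\le\mu_j+2\delta_j$; if $2h\le1$ this is clear, and if $2h>1$ we use $|\theta_j'(2h)-\theta_j'(2h-1)-\theta_j'(1)|\le\delta_j$. So $\mu_j\le2\delta_j\to0$ and $f_j(h)e^{-ih\theta_j(1)}\to1$ uniformly on $[0,1]$. The functions $k_j(h)=f_j(h)e^{-ih\theta_j(1)}$ are again approximately multiplicative on compacts. So $k_j(h)\approx k_j(h/n)^n\to1$ uniformly on $[0,n]$, and $k_j(-h)k_j(h)\approx k_j(0)\to1$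 handles $[-n,0]$.

**Step 3.** *From $V$ to $H$.* By approximate multiplicativity, the product of the characters found on $U$ and on the axes is a character $\psi_j^V\in\widehat V$ with $f_j-\psi_j^V\to0$ uniformly on compacts of $V$. Extend it to $\psi_j'\in\widehat H$ and put $k_j=f_j\overline{\psi_j'}$; then $k_j\to1$ uniformly on compacts of $V$. Pass to a subsequence along which $k_j$ converges at a countable set of representatives $h_i$ of $H/V$. Since $k_j(h_i+v)\approx k_j(h_i)k_j(v)$, and a compact set meets finitely many cosets, $k_j$ converges uniformly on compacts of $H$ to a continuous function $k$, which is a character. So $f_j-k\psi_j'\to0$ uniformly on compacts. $\square$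

**Lemma 6.** Let $Q$ be a full factor with separable predual, $\sigma:H\curvearrowright Q$ a continuous action of an lcsc abelian group, $\beta_j\in\operatorname{Aut}Q$ commuting with $\sigma$, and $v_j\in\mathcal U(Q)$ with $\theta_j:=\operatorname{Ad}(v_j)\beta_j\to\mathrm{id}$. Then there are $\psi_j\in\widehat H$ with $\sigma_h(v_j)v_j^*-\langle h,\psi_j\rangle\to0$ $*$-strongly, uniformly for $h$ in compacts.

*Proof.* This is Step 1 of Proposition 1 with uniformity. Put $z_j(h)=\sigma_h(v_j)v_j^*$ and $f_j(h)=\varphi(z_j(h))$ for a faithful normal state $\varphi$; $f_j$ is continuous. Since $\operatorname{Ad}(v_j)=\theta_j\beta_j^{-1}$ and $\beta_j$ commutes with $\sigma_h$,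
$$\operatorname{Ad}(z_j(h))=\sigma_h\theta_j\sigma_h^{-1}\theta_j^{-1}.$$
If $h_j\to h$ (also along subsequences), then $\operatorname{Ad}(z_j(h_j))\to\mathrm{id}$, and by (T3) $z_j(h_j)-f_j(h_j)\to0$ $*$-strongly. So $z_j-f_j\to0$ $*$-strongly, uniformly on compacts, and $|f_j|\to1$ uniformly on compacts because $z_j(h)$ is unitary.

Next, $z_j(h+k)=\sigma_h(z_j(k))z_j(h)$. For convergent $h_j,k_j$, (T1) gives $\sigma_{h_j}(z_j(k_j)-f_j(k_j))\to0$, so $z_j(h_j+k_j)-f_j(k_j)f_j(h_j)\to0$. Hence $f_j(h_j+k_j)-f_j(h_j)f_j(k_j)\to0$, i.e. $f_j$ is asymptotically multiplicative uniformly on compacts. Apply Lemma 5. $\square$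

## 6. Without (A) and (B) no pair can escape

Let $\alpha$ be an outer action of the lcsc abelian group $G$ on the full factor $M$, with $P=M\rtimes G$ full.

**Definition.** $\mathcal S$ is the set of sequences $(g_n,\chi_n)_n$ in $G\times\widehat G$ admitting $u_n\in\mathcal U(M)$ with $\theta_n=\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$ and $\alpha_h(u_n)u_n^*-\langle h,\chi_n\rangle\to0$ $*$-strongly, uniformly for $h$ in compacts.

$\mathcal S$ is stable under passing to subsequences. In Theorem 3, whenever $c^{k_n}\to1$, the sequence of $g_n=(k_n,1)$ and $\chi_n:(k,z)\mapsto z^{-k_n}$ belongs to $\mathcal S$, with $u_n=u_b^{-k_n}$.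

**Proposition 7.** (a) If $[\alpha_{g_n}]\to1$ in $\operatorname{Out}M$, there are $\chi_n$ with $(g_n,\chi_n)\in\mathcal S$.
(b) $\mathcal S$ is a group.
(c) Let $(g_n,\chi_n)\in\mathcal S$. If $g_n\to g$, then $g=0$ and $\chi_n\to0$. If $\chi_n\to\chi$, then $\chi=0$ and $g_n\to0$.

*Proof of (a).* By (T5) there are $u_n$ with $\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$. Apply Lemma 6 with $Q=M$, $\sigma=\alpha$, $\beta_n=\alpha_{g_n}$.

*Proof of (b).* Let $u_n,u_n'$ belong to two sequences in $\mathcal S$, and write $z_n=\alpha_h(u_n)u_n^*$, $z_n'=\alpha_h(u_n')u_n'^*$. For the product take $u_n''=u_n\alpha_{g_n}(u_n')$. Then $\operatorname{Ad}(u_n'')\alpha_{g_n+g_n'}=\operatorname{Ad}(u_n)\alpha_{g_n}\operatorname{Ad}(u_n')\alpha_{g_n'}=\theta_n\theta_n'\to\mathrm{id}$, and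
$$\alpha_h(u_n'')u_n''^*=\alpha_h(u_n)\,\alpha_{g_n}(z_n')\,u_n^*=z_n\theta_n(z_n').$$
By (T1), $\theta_n(z_n'-\langle h,\chi_n'\rangle)\to0$, uniformly on compacts, so the product differs from $\langle h,\chi_n+\chi_n'\rangle$ by a null sequence. For the inverse take $\alpha_{g_n}^{-1}(u_n^*)$: then $\operatorname{Ad}(\alpha_{g_n}^{-1}(u_n^*))\alpha_{-g_n}=\alpha_{g_n}^{-1}\operatorname{Ad}(u_n^*)=\theta_n^{-1}\to\mathrm{id}$, and $\alpha_h(\alpha_{g_n}^{-1}(u_n^*))\,\alpha_{g_n}^{-1}(u_n)=\alpha_{g_n}^{-1}(\alpha_h(u_n^*)u_n)=\theta_n^{-1}(z_n^*)$. Use (T1) again.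

*Proof of (c), first half.* Let $g_n\to g$. Then $\operatorname{Ad}(u_n)=\theta_n\alpha_{-g_n}\to\alpha_{-g}$. As $\operatorname{Inn}M$ is closed, $\alpha_{-g}$ is inner and $g=0$. So $\operatorname{Ad}(u_n)\to\mathrm{id}$ and $u_n-t_n\to0$ $*$-strongly with $|t_n|\to1$. For $h_n\to h$, $\alpha_{h_n}(u_n)-t_n\to0$ by (T1), so $\alpha_{h_n}(u_n)u_n^*\to1$. Hence $\langle h,\chi_n\rangle\to1$ uniformly on compacts, i.e. $\chi_n\to0$.

*Proof of (c), second half.* Let $\chi_n\to\chi$.

**Step 1.** *We show that $\operatorname{Ad}(v_n)$, with $v_n=\pi(u_n)\lambda_{g_n}\in P$, converges in $\operatorname{Aut}P$.* Put $y_n=\pi(u_n)(u_n^*\otimes1)(1\otimes m_{\chi_n})$. It is the function $s\mapsto\alpha_{-s}(u_n)u_n^*\langle s,\chi_n\rangle$, which tends to $1$ $*$-strongly for each $s$ since $\alpha_{-s}(u_n)u_n^*-\langle-s,\chi_n\rangle\to0$. By dominated convergence $y_n\to1$ $*$-strongly. As $\pi(u_n)=y_n(1\otimes m_{\chi_n}^*)(u_n\otimes1)$, (F1) gives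
$$\operatorname{Ad}(v_n)|_P=\operatorname{Ad}(\pi(u_n))(\alpha_{g_n}\otimes\mathrm{id})|_P=\operatorname{Ad}(y_n)\circ(\theta_n\otimes\operatorname{Ad}(m_{\chi_n}^*))|_P\longrightarrow(\mathrm{id}\otimes\operatorname{Ad}m_\chi^*)|_P=\widehat\alpha_\chi .$$
The convergence holds in $\operatorname{Aut}(M\overline\otimes B(L^2G))$, hence in $\operatorname{Aut}P$, because $P_*$ is a quotient of $(M\overline\otimes B(L^2G))_*$.

**Step 2.** *$\chi=0$.* $\operatorname{Inn}P$ is closed, so $\widehat\alpha_\chi=\operatorname{Ad}(v)$ with $v\in\pi(M)'\cap P=\mathbb C$ by (Q1). So $\widehat\alpha_\chi=\mathrm{id}$ and $\chi=0$.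

**Step 3.** *$g_n\to0$.* Now $\operatorname{Ad}(v_n)\to\mathrm{id}$ on the full factor $P$, so $v_n-t_n\to0$ $*$-strongly with $|t_n|\to1$. Applying $\widehat\alpha_\psi$ gives $\langle-g_n,\psi\rangle v_n-t_n\to0$, so $\langle g_n,\psi\rangle\to1$ for every $\psi\in\widehat G$. Choose $F\in L^1(\widehat G)$ with $\int F=1$. Then $\int F(\psi)\langle g_n,\psi\rangle\,d\psi\to1$. By Riemann–Lebesgue this Fourier transform vanishes at infinity on $G$, so $(g_n)$ is relatively compact. Every limit point pairs to $1$ with all of $\widehat G$, hence is $0$. So $g_n\to0$. $\square$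

*Proof of (II) $\Rightarrow$ (I).* Suppose the image of $G$ is not closed. We produce (A), assuming that (B) fails.

**Step 1.** *An element of $\mathcal S$.* By (T4) there are $g_n\not\to0$ with $[\alpha_{g_n}]\to1$. Pass to a subsequence bounded away from $0$. Proposition 7(a) gives $(g_n,\chi_n)\in\mathcal S$, and no subsequence of $(g_n)$ tends to $0$. By Proposition 7(c), then, neither $(g_n)$ nor $(\chi_n)$ has a convergent subsequence, so the argument of Proposition 1 cannot be applied to the pair itself. What rescues us is that $\mathcal S$ is a group: multiples of the pair also lie in $\mathcal S$.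

**Step 2.** *A multiple that converges.* Since (B) fails, for some $m\ge1$ one of $mG$, $m\widehat G$ is relatively compact. So along a subsequence $mg_n$ or $m\chi_n$ converges. As $(mg_n,m\chi_n)\in\mathcal S$, Proposition 7(c) gives $mg_n\to0$ along it.

**Step 3.** *Reduction to a prime.* Let $m$ now be the least $m\ge1$ such that $mg_n\to0$ along some subsequence, and fix such a subsequence. Then $m\ge2$. Let $p\mid m$ be prime and $l=m/p$. By minimality no subsequence of $lg_n$ tends to $0$. If $lg_n$ or $l\chi_n$ had a convergent subsequence, Proposition 7(c) would give $lg_n\to0$ along it. So $lg_n\to\infty$ and $l\chi_n\to\infty$. Moreover $p\,lg_n=mg_n\to0$, so $p\,l\chi_n\to0$ by Proposition 7(c). This is (A), a contradiction. $\square$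

## 7. Two crossed products taken in either order

To violate (I) we imitate Theorem 3: take $M=N\rtimes D$, and let $G$ act on $N$ and scale the unitaries $\lambda_x$, $x\in D$, by $\langle g,\phi(x)\rangle$ for some homomorphism $\phi:D\to\widehat G$. Then $\alpha_h(\lambda_x)\lambda_x^*=\langle h,\phi(x)\rangle$, so $u_j=\lambda_{x_j}$ produces the characters $\chi_j=\phi(x_j)$. We can choose $N$ so that all actions are governed by a unitary representation of $G\times D$.

**Free Gaussian algebras.** For a real Hilbert space $K$, let $\ell(\xi)$ be left creation by $\xi\in K$ on the full Fock space of $K_{\mathbb C}$ with vacuum $\Omega$, and $s(\xi)=\ell(\xi)+\ell(\xi)^*$. Voiculescu's free Gaussian algebra $\Gamma(K)''$ is generated by the $s(\xi)$; the vacuum state is a faithful trace. Since $s$ is real linear and $s(\xi)\Omega=\xi$, $\|s(\xi)-s(\eta)\|_2=\|\xi-\eta\|$. An orthogonal $T$ acts on Fock space by $T\otimes\cdots\otimes T$, strongly continuously in $T$, and this implements $\gamma(T)$ with $\gamma(T)s(\xi)=s(T\xi)$. For $K=\mathbb R$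 the algebra is $L^\infty$ of $[-2,2]$ with the semicircle law, and $T=-1$ acts by $x\mapsto-x$.

**Proposition 8.** Let $G,D$ be lcsc abelian groups, $\phi:D\to\widehat G$ a continuous homomorphism, and $V:G\times D\to\mathcal U(\mathcal H)$ a strongly continuous faithful representation on a separable Hilbert space such that

1. $V|_D$ and $V|_G$ are homeomorphisms onto their images;
2. $V(g_j,x_j)\to1$ and $\phi(x_j)\to0$ imply $x_j\to0$;
3. there are $(g_j,x_j)\in G\times D$ with $V(g_j,x_j)\to1$, $g_j\not\to0$, and $\langle g_j,\phi(x)\rangle\to1$ uniformly for $x$ in compacts of $D$.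

Then $G$ admits a strongly continuous outer action on a full factor $M$ with separable predual such that $M\rtimes G$ is full and the image of $G$ in $\operatorname{Out}M$ is not closed.

*Proof.* Let $C=\Gamma(\mathcal H_{\mathbb R})''$ for the real Hilbert space underlying $\mathcal H$, and $N=L(\mathbb F_2)*C$, a full II$_1$ factor by Lemma 2(a). For $k\in G\times D$ put $\kappa_k=\mathrm{id}*\gamma(V(k))$, a strongly continuous trace-preserving action of $G\times D$ on $N$.

**Step 1.** *Closeness to inner in $N$ is read off from $V$:*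
$$\text{if } w_j\in\mathcal U(N)\text{ and }\operatorname{Ad}(w_j)\kappa_{k_j}\to\mathrm{id},\text{ then } w_j-\tau(w_j)\to0\ *\text{-strongly and } V(k_j)\to1.\tag{3}$$
Indeed $\kappa$ fixes $u_a,u_b$, so $w_ju_cw_j^*\to u_c$ in $\|\cdot\|_2$ for $c=a,b$, and (1) gives the first claim. Then $|\tau(w_j)|\to1$, so $\operatorname{Ad}(w_j)\to\mathrm{id}$ and $\kappa_{k_j}\to\mathrm{id}$. So $\|V(k_j)\xi-\xi\|=\|s(V(k_j)\xi)-s(\xi)\|_2\to0$ for all $\xi$.

Constant sequences in (3) and faithfulness of $V$ show that $\kappa$ is an outer action of $G\times D$. If $[\kappa_{x_j}]\to1$ in $\operatorname{Out}N$ with $x_j\in D$, then (T5), (3) and condition 1 give $x_j\to0$; likewise for $G$. So $D$ and $G$ have closed images in $\operatorname{Out}N$ by (T4), and by (Q1)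
$$M:=N\rtimes_\kappa D\qquad\text{and}\qquad Q:=N\rtimes_\kappa G$$
are full factors.

**Step 2.** *The action of $G$ on $M$.* Let $\alpha_g$ be $\kappa_g$ on $N$ and $\lambda_x\mapsto\langle g,\phi(x)\rangle\lambda_x$ for $x\in D$. It is the extension (F3) of $\kappa_g$ composed with a dual automorphism; the two commute and depend continuously and homomorphically on $g$, since $g\mapsto\langle g,\phi(\cdot)\rangle\in\widehat D$ is a continuous homomorphism. So $\alpha$ is a strongly continuous action.

**Step 3.** *$\alpha$ is outer.* View $M\subset N\rtimes_\kappa(G\times D)$ as the subalgebra generated by $N$ and $\lambda_x$, $x\in D$. (In the model on $L^2(D\times G)$, $x\in N$ is $(\kappa_{-s-t}(x))_{(s,t)}$; conjugating by $t\mapsto$ the unitary on $L^2(N)$ that implements $\kappa_t$ turns this into $(\kappa_{-s}(x))_{(s,t)}$ and commutes with $\lambda_x$, so this subalgebra is indeed $N\rtimes D$.) If $\alpha_g=\operatorname{Ad}(v)$ with $v\in\mathcal U(M)$, then $v^*\lambda_g$ commutes with $N$, hence is scalar by (Q1) applied to $\kappa$.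 So $\lambda_g\in N\rtimes D$. The dual action of $\widehat G$ fixes $N\rtimes D$ and multiplies $\lambda_g$ by $\langle-g,\cdot\rangle$, so $g=0$.

**Step 4.** *The image of $G$ is not closed.* Take $(g_j,x_j)$ as in condition 3. Then $\operatorname{Ad}(\lambda_{x_j})\alpha_{g_j}$ is the extension (F3) of $\kappa_{(g_j,x_j)}\to\mathrm{id}$ composed with the dual automorphism $\lambda_x\mapsto\langle g_j,\phi(x)\rangle\lambda_x$, which tends to $\mathrm{id}$ by condition 3. So $[\alpha_{g_j}]\to1$ while $g_j\not\to0$, and (T4) applies.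

**Step 5.** *We exchange the order of the crossed products.* Let $P=M\rtimes_\alpha G$. Define $\delta:D\curvearrowright Q$ by $\delta_x=\kappa_x$ on $N$ and $\delta_x(\lambda_g)=\langle-g,\phi(x)\rangle\lambda_g$; it is the extension of $\kappa_x$ composed with $\widehat\kappa_{\phi(x)}$, so it is a continuous action. We claim $P\cong Q\rtimes_\delta D$. Represent both on $L^2(N)\otimes L^2(D\times G)$ with variables $(s,t)$. In both, $x\in N$ is $(\kappa_{-s-t}(x))_{(s,t)}$. The other generators are as follows.

* In $P$: $\lambda_x$ is $f\mapsto\langle-t,\phi(x)\rangle f(s-x,t)$, because $\alpha_{-t}(\lambda_x)=\langle-t,\phi(x)\rangle\lambda_x$; and $\lambda_g$ is $f\mapsto f(s,t-g)$.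
* In $Q\rtimes_\delta D$: $\lambda_x$ is $f\mapsto f(s-x,t)$; and $\lambda_g$ is $f\mapsto\langle g,\phi(s)\rangle f(s,t-g)$, because $\delta_{-s}(\lambda_g)=\langle g,\phi(s)\rangle\lambda_g$.

Conjugation by multiplication with $\langle-t,\phi(s)\rangle$ fixes $N$ and carries the second family to the first: for $\lambda_x$ the factor is $\langle-t,\phi(s)\rangle\langle t,\phi(s-x)\rangle=\langle-t,\phi(x)\rangle$, and for $\lambda_g$ it is $\langle-t,\phi(s)\rangle\langle g,\phi(s)\rangle\langle t-g,\phi(s)\rangle=1$.

So by (Q1) for $\delta:D\curvearrowright Q$, $P$ is full once we know: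
$$\text{if }[\delta_{x_j}]\to1\text{ in }\operatorname{Out}Q,\text{ then }x_j\to0\text{ in }D.\tag{4}$$
(Constant sequences in (4) give that $\delta$ is outer, and then (4) and (T4) give closed image.) The rest of the proof is (4).

**Step 6.** *Set-up for (4): correct the implementing unitaries so that they almost commute with everything.* By (T5) let $v_j\in\mathcal U(Q)$ with $\operatorname{Ad}(v_j)\delta_{x_j}\to\mathrm{id}$. The dual action $\widehat\kappa$ of $\widehat G$ on $Q$ commutes with $\delta$. By Lemma 6 with $H=\widehat G$, whose dual is $G$, there are $g_j\in G$ with $\widehat\kappa_\chi(v_j)v_j^*-\langle-g_j,\chi\rangle\to0$ $*$-strongly for each $\chi$. In $\mathcal N:=N\overline\otimes B(L^2G)\supset Q$ put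
$$w_j=v_j\lambda_{g_j}^*\in Q,\quad m_j=m_{\phi(x_j)},\quad y_j=w_jm_j^*,\quad\kappa_j=\kappa_{(g_j,x_j)},\quad\Theta_j=\operatorname{Ad}(y_j)\circ(\kappa_j\otimes\mathrm{id}).$$
The point of these choices is that the following three limits hold, strongly.

* $y_jm_\chi y_j^*\to m_\chi$. Indeed $y_jm_\chi y_j^*=w_jm_\chi w_j^*$, and $m_\chi^*w_jm_\chi w_j^*=\widehat\kappa_\chi(w_j)w_j^*=\langle g_j,\chi\rangle\,\widehat\kappa_\chi(v_j)v_j^*\to1$.
* $y_j\lambda_hy_j^*\to\lambda_h$. Indeed $m_j^*\lambda_hm_j=\langle-h,\phi(x_j)\rangle\lambda_h=\delta_{x_j}(\lambda_h)$, and $\lambda_{g_j}$ commutes with $\lambda_h$, so $y_j\lambda_hy_j^*=v_j\delta_{x_j}(\lambda_h)v_j^*\to\lambda_h$.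
* $\Theta_j(\pi(x))\to\pi(x)$ for $x\in N$. Indeed $m_j$ commutes with $\pi(N)$, so $\Theta_j(\pi(x))=v_j\lambda_{g_j}^*\pi(\kappa_{g_j}\kappa_{x_j}(x))\lambda_{g_j}v_j^*=v_j\pi(\kappa_{x_j}(x))v_j^*=v_j\delta_{x_j}(\pi(x))v_j^*\to\pi(x)$.

**Step 7.** *$y_j$ is close to an element of $N\otimes1$.* Let $f\in L^1(G)$ and let $F$ be the Fourier transform of an element $\tilde F$ of $L^1(\widehat G)$. Put $\lambda_f=\int f(h)\lambda_h\,dh$ and $m_F=\int\tilde F(\chi)m_\chi\,d\chi$. By the first two limits and dominated convergence, $y_jby_j^*\to b$ strongly for $b=1\otimes m_F\lambda_f$.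

The span of these $m_F\lambda_f$ is norm dense in the compact operators. For $F,f\in C_c(G)$, $m_F\lambda_f$ has integral kernel $F(s)f(s-t)$; such kernels span a dense subspace of $L^2(G\times G)$ (change variables $(s,t)\mapsto(s,s-t)$), so the operators $m_F\lambda_f$ span a dense subspace of the Hilbert–Schmidt operators, hence of the compacts. Fourier transforms of $L^1(\widehat G)$ are uniformly dense in $C_0(G)$, and $C_c(G)$ is dense in $L^1(G)$ and in $C_0(G)$; as $\|m_F\lambda_f\|\le\|F\|_\infty\|f\|_1$, the two families of operators have the same closed span.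

So $y_j(1\otimes b)y_j^*\to1\otimes b$ strongly for all compact $b$. Let $\mathrm{Tr}$ be the product trace on $\mathcal N$ and $e_{kl}$ matrix units of $B(L^2G)$ (written for $1\otimes e_{kl}$). The functional $\mathrm{Tr}(e_{ll}\,\cdot\,e_{ll})$ is a normal state, and $e_{lk}y_je_{kl}y_j^*\to e_{ll}$ strongly, so $\mathrm{Tr}(e_{kl}^*\,y_je_{kl}y_j^*)\to1$. Both $e_{kl}$ and $y_je_{kl}y_j^*$ have $\|\cdot\|_{2,\mathrm{Tr}}=1$, hence
$$\|y_je_{kl}-e_{kl}y_j\|_2=\|y_je_{kl}y_j^*-e_{kl}\|_2\to0 ,\tag{5}$$
and, taking adjoints, the same for $y_j^*$. Let $e=e_{00}$ and $ey_je=z_j\otimes e_{00}$ with $z_j\in N$, $\|z_j\|\le1$. As $e_{k0}y_je_{00}=z_j\otimes e_{k0}$, (5) gives $\|y_je_{k0}-z_j\otimes e_{k0}\|_2\to0$ for all $k$, and likewise $\|y_j^*e_{k0}-z_j^*\otimes e_{k0}\|_2\to0$. For bounded $X$ we have $\|Xe_{k0}\|_2^2=(\tau\otimes\omega_k)(X^*X)$ with $\omega_k$ the $k$-th vector state, and $\sum_k2^{-k-1}\,\tau\otimes\omega_k$ is a faithful normal state. So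
$$y_j-z_j\otimes1\to0\quad *\text{-strongly}.\tag{6}$$

**Step 8.** *$\Theta_j$ tends to the identity in $\|\cdot\|_2$, and this descends to $N$.* $\Theta_j$ preserves $\mathrm{Tr}$. By (5), $\Theta_j(1\otimes b)=y_j(1\otimes b)y_j^*\to1\otimes b$ in $\|\cdot\|_2$ for $b$ in the span of the $e_{kl}$, hence for all Hilbert–Schmidt $b$. For $x\in N$,
$$\Theta_j(\pi(x)(1\otimes b))-\pi(x)(1\otimes b)=\Theta_j(\pi(x))\big(\Theta_j(1\otimes b)-1\otimes b\big)+\big(\Theta_j(\pi(x))-\pi(x)\big)(1\otimes b)\to0$$
in $\|\cdot\|_2$: the first term since $\|\Theta_j(\pi(x))\|\le\|x\|$, the second since $X\mapsto\mathrm{Tr}((1\otimes b^*)X(1\otimes b))$ is normal and $\Theta_j(\pi(x))-\pi(x)$ is bounded and tends to $0$ strongly.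

The closed span of $\pi(N)(1\otimes HS)$ in $L^2(\mathcal N,\mathrm{Tr})$, with $HS$ the Hilbert–Schmidt operators, is invariant under left multiplication by $\pi(N)$, by $m_\chi$ (which commutes with $\pi(N)$) and by $\lambda_h$ (since $\lambda_h\pi(x)=\pi(\kappa_h(x))\lambda_h$). By (F5) it is invariant under $\mathcal N$. So it contains all $x\otimes b=(x\otimes1)(1\otimes b)$ and is everything. As $\Theta_j$ is isometric for $\|\cdot\|_2$, $\Theta_j(X)\to X$ in $\|\cdot\|_2$ for all $X\in L^2(\mathcal N,\mathrm{Tr})$. Take $X=x\otimes e_{00}$ and compress by $e$: since $e\,\Theta_j(x\otimes e_{00})\,e=z_j\kappa_j(x)z_j^*\otimes e_{00}$, we get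
$$\|z_j\kappa_j(x)z_j^*-x\|_2\to0\qquad(x\in N).\tag{7}$$
Let $z_j=|z_j^*|\omega_j$ with $\omega_j\in\mathcal U(N)$ be a polar decomposition in the finite algebra $N$. Since $1-t\le1-t^2$ on $[0,1]$, (7) with $x=1$ gives $\|z_j-\omega_j\|_2=\|\,|z_j^*|-1\|_2\le\|z_jz_j^*-1\|_2\to0$. Then (7) gives $\|\omega_j\kappa_j(x)\omega_j^*-x\|_2\to0$ for all $x$, i.e. $\operatorname{Ad}(\omega_j)\kappa_j\to\mathrm{id}$. By (3), $V(g_j,x_j)\to1$ and $\omega_j-c_j\to0$ $*$-strongly for the scalars $c_j=\tau(\omega_j)$, $|c_j|\to1$. With (6), $y_j-c_j\to0$ $*$-strongly.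

**Step 9.** *$\phi(x_j)\to0$.* Let $\Xi_h=\kappa_h\otimes\operatorname{Ad}\rho_h$ for $h\in G$. By (F2) it fixes $Q\ni w_j$. Also $\rho_hm_j^*\rho_h^*=\langle-h,\phi(x_j)\rangle m_j^*$. So $\Xi_h(y_j)=\langle-h,\phi(x_j)\rangle y_j$. For convergent $h_j$ (also along subsequences), $\Xi_{h_j}(y_j)-c_j=\Xi_{h_j}(y_j-c_j)\to0$ by (T1). Comparing with $y_j-c_j\to0$ gives $\langle h_j,\phi(x_j)\rangle\to1$. So $\langle\,\cdot\,,\phi(x_j)\rangle\to1$ uniformly on compacts, that is, $\phi(x_j)\to0$ in $\widehat G$. Together with $V(g_j,x_j)\to1$, condition 2 gives $x_j\to0$. This proves (4). $\square$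

To prove (I) $\Rightarrow$ (II) it now suffices to find $D,\phi,V$ whenever (B) or (A) holds.

## 8. The data $(D,\phi,V)$ when (B) holds

The plan is to let $D$ be free abelian on symbols $d_n$ with $\eta(d_n)=g_n\in G$ and $\phi(d_n)=\chi_n\in\widehat G$, both so sparse that small integer combinations of the $g_n$, or of the $\chi_n$, never come back near $0$.

**Step 1.** *Choosing $g_n$ and $\chi_n$.* Fix compact symmetric neighborhoods $W$ of $0\in G$ and $W'$ of $0\in\widehat G$. We choose inductively $g_n,\chi_n$ ($n\ge1$) such that, with $F_n=\{\sum_{i<n}k_ig_i:|k_i|\le i\}$ and $F_n'=\{\sum_{i<n}k_i\chi_i:|k_i|\le i\}$,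
$$mg_n\notin W+F_n,\quad m\chi_n\notin W'+F_n'\quad(1\le|m|\le n),\qquad|\langle g_n,\chi_i\rangle-1|\le\tfrac1n\quad(i<n).\tag{8}$$
Let $E=\bigcup_{1\le m\le n}\frac{n!}m(W+F_n)$, which is compact and symmetric. As $n!G$ is not relatively compact, we can pick $h_1,h_2,\dots$ in turn with $n!h_l\notin\bigcup_{k<l}(n!h_k+E)$, so $n!(h_l-h_k)\notin E$ for $k<l$. By compactness of $\mathbb T^{n-1}$, for some $k<l$ we have $|\langle h_l,\chi_i\rangle-\langle h_k,\chi_i\rangle|\le\frac1n$ for all $i<n$. Put $g_n=h_l-h_k$. If $mg_n\in W+F_n$ with $1\le m\le n$, then $n!g_n=\frac{n!}m\,mg_n\in E$, a contradiction; negative $m$ follow since $W+F_n$ is symmetric. For $\chi_n$, with $E'=\bigcup_{1\le m\le n}\frac{n!}m(W'+F_n')$, choose any $\chi_n$ with $n!\chi_n\notin E'$.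

**Step 2.** *Small combinations do not return.* Let $D=\mathbb Z^{(\mathbb N)}$, discrete, with basis $(d_n)_{n\ge1}$, and define homomorphisms by $\eta(d_n)=g_n$, $\phi(d_n)=\chi_n$. Then
$$\text{if }0\ne x=\sum k_id_i\text{ and }|k_i|\le i\text{ for all }i,\text{ then }\eta(x)\notin W\text{ and }\phi(x)\notin W'.\tag{9}$$
Indeed, let $n$ be the largest index with $k_n\ne0$. If $\eta(x)\in W$, then $k_ng_n\in W+F_n$ with $1\le|k_n|\le n$, against (8). The same works for $\phi$.

**Step 3.** *A representation of $D$ that sees the coefficients.* The function $\psi(x)=\exp(-\sum_ik_i^2/i^2)$ is positive definite on $D$, as a product of positive definite functions of the coordinates. Let $\rho$ be the cyclic representation with cyclic vector $\xi$ and $\langle\rho(x)\xi,\xi\rangle=\psi(x)$. As $D$ is abelian, $\|\rho(d_j)\rho(x)\xi-\rho(x)\xi\|^2=\|\rho(d_j)\xi-\xi\|^2=2-2e^{-1/j^2}\to0$, so $\rho(d_j)\to1$. If $\rho(x_n)\to1$, then $\psi(x_n)\to1$, so $\sum_ik_i(x_n)^2/i^2<1$ eventually, and eventually $|k_i(x_n)|<i$ for all $i$. If $\rho(x)=1$,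 then $\psi(x)=1$ and $x=0$.

**Step 4.** *The representation $V$.* With $\lambda_G$ the regular representation of $G$, put
$$V(g,x)=\lambda_G(g-\eta(x))\oplus\rho(x).$$
Recall that $\lambda_G(g_n)\to1$ implies $g_n\to0$: if $g_n\notin K-K$ for a compact neighborhood $K$ of $0$, then $\lambda_G(g_n)1_K\perp1_K$. We check the hypotheses of Proposition 8. *Faithful:* $V(g,x)=1$ forces $x=0$ and then $g=0$. *Condition 1:* $V|_G=\lambda_G\oplus1$ is a homeomorphism onto its image. If $V(0,x_n)\to1$, then $\eta(x_n)\to0$ and eventually $|k_i(x_n)|<i$, so $x_n=0$ eventually by (9). *Condition 2:* if $V(g_n,x_n)\to1$ and $\phi(x_n)\to0$, then eventually $|k_i(x_n)|<i$ and $\phi(x_n)\in W'$, so $x_n=0$ eventually by (9). *Condition 3:* take $(g_j,d_j)$. Then $V(g_j,d_j)=1\oplus\rho(d_j)\to1$, $g_j\notin W$ by (8), and $\langle g_j,\chi_i\rangle\to1$ for each $i$ by (8), so $\langle g_j,\phi(x)\rangle\to1$ for each $x$; compacts of $D$ are finite. By Proposition 8, (I) fails.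

## 9. The data $(D,\phi,V)$ when (A) holds and (B) fails

**Step 1.** *$G$ has a compact open subgroup.* Write $G\cong\mathbb R^a\times G_0$, where $G_0$ has a compact open subgroup. If $a\ge1$, then (B) holds (Section 4). So $a=0$ and $G$ has a compact open subgroup $U$. Its annihilator $U^\perp\subset\widehat G$ is the dual of the discrete group $G/U$, hence compact, and $\widehat G/U^\perp=\widehat U$ is discrete, so $U^\perp$ is also open. Bars denote images in $G/U$ and in $\widehat U$.

**Step 2.** *Independence and roots of unity.* Let $g_n',\chi_n'$ be as in (A) for the prime $p$. Discarding terms, $pg_n'\in U$ and $p\chi_n'\in U^\perp$. The $\bar g_n'$ lie in the $\mathbb F_p$-space $(G/U)[p]$ of elements killed by $p$ and leave every finite subset, since $g_n'\to\infty$; similarly for $\bar\chi_n'\in\widehat U[p]$. Finitely many vectors have a finite span, so after passing to subsequences each of the two sequences is linearly independent. If $pg\in U$ and $p\chi\in U^\perp$, then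
$$\langle pg,\chi\rangle=\langle g,p\chi\rangle,\qquad\langle pg,\chi\rangle^p=\langle pg,p\chi\rangle=1,$$
so this number is a $p$-th root of unity. Since $pg_n'\to0$ and $p\chi_n'\to0$, it follows that for fixed $\chi$ with $p\chi\in U^\perp$ we have $\langle pg_n',\chi\rangle=1$ for large $n$, and for fixed $g$ with $pg\in U$ we have $\langle g,p\chi_n'\rangle=1$ for large $n$.

**Step 3.** *Arranging exact relations.* We choose inductively $g_j=g'_{a_j}-g'_{a_j'}$ with fresh, increasing indices and $\chi_j=\chi'_{b_j}$. Given $\chi_i$ for $i<j$, for large $n$ the numbers $\langle g_n',\chi_i\rangle$ ($i<j$) are $p$-th roots of unity, because their $p$-th powers are $\langle pg_n',\chi_i\rangle=1$. By pigeonhole choose large $a_j<a_j'$ for which these numbers agree; then $\langle g_j,\chi_i\rangle=1$ for $i<j$. Then choose $b_j>b_{j-1}$ so large that $\langle g_i,p\chi_j\rangle=1$ for all $i\le j$. For $i>j$, $\langle g_i,p\chi_j\rangle=\langle g_i,\chi_j\rangle^p=1$ too. Altogether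
$$\langle g_i,p\chi_j\rangle=1\ \ \text{for all }i,j,\qquad\langle g_j,\chi_i\rangle=1\ \ (i<j),\qquad pg_j\to0,\ p\chi_j\to0.\tag{10}$$
The $(\bar g_j)$ are differences of disjoint pairs from an independent sequence, so they are linearly independent, and so are the $(\bar\chi_j)$. In particular $g_j\to\infty$.

**Step 4.** *The groups $D$ and $Y$.* Let $A'\subset U^\perp$ be the compact closed subgroup generated by all $p\chi_j$, and $D=A'+\langle\chi_j:j\rangle\subset\widehat G$. If $a+\sum k_j\chi_j\in U^\perp$ with $a\in A'$, then $\sum k_j\bar\chi_j=0$, so $p\mid k_j$ for all $j$ and the element lies in $A'$. Thus $D\cap U^\perp=A'$ is compact and open in $D$, and $D$, in the subspace topology, is an lcsc group, as $D/A'$ is countable. Let $\phi:D\to\widehat G$ be the inclusion. Condition 2 holds automatically, since $\phi(x_j)\to0$ means $x_j\to0$ in $D$.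

Let $y_j=(g_j,\chi_j)\in G\times D$, let $A''\subset U\times A'$ be the compact closed subgroup generated by the $py_j$, and $Y=A''+\langle y_j:j\rangle$. Then
$$\text{if }y\in Y\text{ has first coordinate in }U\text{ or second coordinate in }A',\text{ then }y\in A''.\tag{11}$$
For $y=a+\sum k_jy_j$ with $a\in A''$, the assumption gives $\sum k_j\bar g_j=0$ or $\sum k_j\bar\chi_j=0$; in both cases $p\mid k_j$ for all $j$. So $A''=Y\cap(U\times A')$ is open in $Y$, $Y$ is locally compact and therefore closed in $G\times D$, and $Y/A''$ is an $\mathbb F_p$-space with basis the classes of the $y_j$.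

**Step 5.** *Enough characters of $Y$ that tend to $1$ on $y_j$.* Let $S$ be the following countable set of characters of $Y$.

* For each $i$, the character $e_i$ trivial on $A''$ with $e_i(y_i)=e^{2\pi\sqrt{-1}/p}$ and $e_i(y_j)=1$ for $j\ne i$.
* For each $s_0$ in the countable group $\widehat{A''}$, one extension $s$ of $s_0$ to $Y$ with $s(y_j)\to1$. To find it, let $s'$ be any extension. Since $py_j\to0$ by (10), $s'(y_j)^p=s_0(py_j)\to1$, so there are $p$-th roots of unity $\omega_j$ with $s'(y_j)\omega_j\to1$. Multiply $s'$ by the character of $Y/A''$ with $y_j\mapsto\omega_j$.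

Continuity is automatic since $A''$ is open in $Y$. Each $s\in S$ satisfies $s(y_j)\to1$. As $Y$ is closed, extend each $s\in S$ to a character $\tilde s$ of $G\times D$, and put
$$V=\lambda_{(G\times D)/Y}\oplus\bigoplus_{s\in S}\tilde s,$$
where the first summand is the regular representation of the quotient group.

**Step 6.** *Checking Proposition 8.* *Faithful:* if $V(g,x)=1$, then $(g,x)\in Y$; all $e_i$ are $1$ on it, so its coefficients are divisible by $p$ and $(g,x)\in A''$; all characters of $A''$ are $1$ on it, so $(g,x)=0$.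

*Condition 1:* let $V(h_n,0)\to1$ with $h_n\in G$. The first summand of $V$ shows that the class of $(h_n,0)$ tends to $0$ in $(G\times D)/Y$, so there are $y_n'\in Y$ with $(h_n,0)-y_n'\to0$. The second coordinate of $y_n'$ tends to $0$ in $D$, so it is eventually in the open subgroup $A'$, and $y_n'\in A''$ by (11). As $\tilde s(h_n,0)\to1$ and $\tilde s((h_n,0)-y_n')\to1$, also $s(y_n')\to1$ for all $s\in S$. So every character of the compact group $A''$ tends to $1$ on $y_n'$; every limit point of $(y_n')$ is then $0$, so $y_n'\to0$ and $h_n\to0$. If $V(0,x_n)\to1$ with $x_n\in D$, argue in the same way with first coordinates, which are eventually in $U$.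

*Condition 2* was noted in Step 4.

*Condition 3:* take $(g_j,\chi_j)=y_j$. Then $V(y_j)=1\oplus\bigoplus_ss(y_j)\to1$ strongly, and $g_j\not\to0$. By (10), the character $x\mapsto\langle g_j,x\rangle$ of $D$ is trivial on $A'$ and is $1$ at $\chi_i$ for $j>i$. A compact subset of $D$ meets finitely many cosets of $A'$, so for large $j$ this character is identically $1$ on it.

By Proposition 8, (I) fails. With Section 8 this gives (I) $\Rightarrow$ (II), and with Section 6 it completes the proof of Theorem 4. $\blacksquare$
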